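\title{Streaming entropy estimation with few bits:\\ when are $k/\epsilon^2$ samples necessary?}

\begin{abstract}
We study the estimation of the Shannon entropy of an unknown distribution on $k$ symbols, to additive error $\epsilon$, from one pass over a stream of samples with limited memory. It has been conjectured that with a constant number of words of memory, $k/\epsilon^2$ samples are necessary up to powers of $\log(1/\epsilon)$. We show that the conjecture is false as stated: a word holds $\Theta(\log(k/\epsilon))$ bits, and a hashed bitmap turns them into a saving of nearly $\log k$. We also show that this is the only way in which it fails. In a wide range of parameters, every algorithm with $m$ bits of memory needs $\Omega\big(k/(\epsilon^2m\log^2(8+k/m))\big)$ samples. Hence the conjectured bound holds whenever $\log k\le\mathrm{polylog}(1/\epsilon)$, and it fails on every family of parameters outside this regime. The lower bound controls the Fisher information of the final memory state by a decomposition over time scales and a Bochner-type identity on a torus.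
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Entropy estimation from a stream}

Let $\mathcal D$ be an unknown distribution on $[k]=\{1,\dots,k\}$ with probabilities $p_1,\dots,p_k$ and Shannon entropy $H=H(\mathcal D)=\sum_ip_i\log(1/p_i)$. Logarithms are natural unless a base is written; base $2$ would only rescale $\epsilon$ by a constant. An algorithm knows $k$ and $\epsilon$ and reads independent samples from $\mathcal D$, one at a time and once. It \emph{solves the task} if for every $\mathcal D$ on $[k]$ its output $\hat H$ satisfies $|\hat H-H(\mathcal D)|\le\epsilon$ with probability at least $2/3$. Its sample complexity $n$ is the maximum number of samples that it reads. (By Markov's inequality, a bound on the expected number of samples gives a worst-case bound of the same order, with a constant loss in the success probability.)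

For $m\ge1$, an \emph{$m$-bit algorithm} keeps between samples a state that takes at most $2^m$ values. On reading a sample it uses the state, the sample and fresh random bits, which need not be stored, to move to a new state or to halt with an output. The transition rule may depend arbitrarily on $(k,\epsilon)$; a rule that also depends on time is covered by putting the sample counter into the state. A \emph{word} holds $\Theta(\log(k/\epsilon))$ bits, enough for the name of a symbol and the value of $\epsilon$; the constants in this convention are fixed once and for all. A \emph{$c$-word algorithm} keeps at most $c$ words between samples. The letters $C,c_0,c_1,\dots$ denote universal positive constants, and $C$ may change from line to line.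

Without a memory constraint the optimal sample complexity is
$$n=\Theta\Big(\max\Big\{\frac1\epsilon\,\frac{k}{\log(k/\epsilon)},\ \frac{\log^2k}{\epsilon^2}\Big\}\Big),$$
but the known optimal algorithms store all samples and use $\Omega(n)$ words. Acharya et al.~\cite{Acharya} gave an algorithm with $O(1)$ words and $(k/\epsilon^3)\,\mathrm{polylog}(1/\epsilon)$ samples. Aliakbarpour, McGregor, Nelson and Waingarten~\cite{AMNW} gave a uniform algorithm which, given $k$ and $\epsilon$, produces a program of size $O(\log\log(1/\epsilon))$ words that uses $O(1)$ words of working memory and $O(k\epsilon^{-2}\log^4(1/\epsilon))$ samples. They conjectured that this is optimal up to powers of $\log(1/\epsilon)$. In precise form: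

\medskip\noindent\textbf{Conjecture.} \emph{For every $c\ge1$ there are $a,C_*>0$, $k_0$ and $\epsilon_0\in(0,1)$ such that for all $k\ge k_0$ and $0<\epsilon\le\epsilon_0$, every $c$-word algorithm that solves the task needs}
\begin{equation}\label{eq:conj}
n\ \ge\ \frac k{\epsilon^2}\cdot\frac1{C_*\log^a(1/\epsilon)}\quad\text{\emph{samples.}}
\end{equation}

\subsection{Why one expects $k/\epsilon^2$, and where the argument leaks}

The series $-\log p=\sum_{l\ge1}(1-p)^l/l$ gives
\begin{equation}\label{eq:series}
H=\sum_{l\ge1}\frac{\pi_l}l,\qquad \pi_l=\sum_ip_i(1-p_i)^l .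
\end{equation}
Here $\pi_l$ is the probability that a sample $X$ does not reappear among the next $l$ samples. An algorithm with a few words can observe this event: it stores $X$ and a counter, and waits. The relevant waiting times are of order $k$; for the uniform distribution, $\pi_l=(1-1/k)^l$ lies between $1/4$ and $e^{-1/2}$ for $k/2\le l\le k$. So one observation costs about $k$ samples and has variance of constant order, and accuracy $\epsilon$ asks for $1/\epsilon^2$ observations. With $c$ words one can watch about $c$ symbols at a time, which changes only the constant. This is the heuristic behind $k/\epsilon^2$.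

The leak is in the last step. To watch a symbol one need not store its name. A random set of $q$ symbols can be described by a hash function that fits in $O(1)$ words, and then \emph{one bit} per symbol records whether it has been seen. A constant number of words thus watches about $\log k$ symbols at once. The corrected heuristic is $k/(m\epsilon^2)$ samples for $m$ bits, and both directions of it can be proved up to logarithmic factors.

\subsection{Results}

\begin{theorem}[algorithm]\label{thm:upper}
For all $k\ge2$, $0<\epsilon\le\frac12$ and integers $1\le q\le k$ there is a streaming algorithm with $q+O(\log(k/\epsilon))$ bits of memory that solves the task using, in the worst case,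
$$n\le C\Big[\frac{k\log^2(2q)}{q\,\epsilon^2}+\frac k\epsilon+\frac{\log^3(2q/\epsilon)}{\epsilon^2}\Big]\quad\text{samples.}$$
\end{theorem}

If $\log_2(k/\epsilon)\le k$, the choice $q=\lfloor\log_2(k/\epsilon)\rfloor$ gives an algorithm with $O(1)$ words and
$$n=O\Big(\frac{k\,(\log\log(k/\epsilon))^2}{\epsilon^2\log(k/\epsilon)}+\frac k\epsilon+\frac{\log^3(\log(k/\epsilon)/\epsilon)}{\epsilon^2}\Big).$$

\begin{theorem}[lower bound]\label{thm:lower}
There is $c_1>0$ such that if $0<\epsilon\le c_1$, $k\ge2$ and $\epsilon^2m\log^2(8+k/m)\le c_1$, then every $m$-bit algorithm that solves the task needs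
$$n\ \ge\ c_1\,\frac k{\epsilon^2\,m\,\log^2(8+k/m)}\quad\text{samples.}$$
\end{theorem}

\begin{theorem}[the range of validity of the conjecture]\label{thm:class}
There is a universal $c_0$ such that the following hold.
\begin{enumerate}
\item[(i)] The conjecture is false for $c=c_0$, hence for all $c\ge c_0$. More generally, let $\mathcal S$ be a set of pairs such that for all $B\ge1$ and $\epsilon_1>0$ some $(k,\epsilon)\in\mathcal S$ has $\epsilon\le\epsilon_1$ and $\log k>(\log\frac1\epsilon)^B$. Then for every choice of $a,C_*,k_0,\epsilon_0$ there are $(k,\epsilon)\in\mathcal S$ with $k\ge k_0$, $\epsilon\le\epsilon_0$ and a $c_0$-word algorithm that solves the task and violates \eqref{eq:conj}.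
\item[(ii)] For all $A\ge1$ and $c\ge1$ there are $C_*,\epsilon_0>0$ such that for all $k\ge2$ and $\epsilon\le\epsilon_0$ with $\log k\le(\log\frac1\epsilon)^A$, every $c$-word algorithm that solves the task needs $n\ge\frac k{\epsilon^2}\cdot\frac1{C_*\log^{3A}(1/\epsilon)}$ samples.
\end{enumerate}
\end{theorem}

In particular the conjectured bound holds for all $k\le\mathrm{poly}(1/\epsilon)$. We do not determine the $\log^2$-type factors that separate Theorems~\ref{thm:upper} and~\ref{thm:lower}, nor the exact behavior when $m\gg1/\epsilon$.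

Section~\ref{sec:class} derives Theorem~\ref{thm:class}, and Section~\ref{sec:alg} proves Theorem~\ref{thm:upper}. The lower bound takes the rest of the paper: Section~\ref{sec:family} reduces it to a bound on Fisher information, Sections~\ref{sec:tools} and~\ref{sec:coherent} bound the information that passes through one time interval, and Section~\ref{sec:scales} adds up the intervals of all scales.

\section{From the two bounds to the classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(i) Apply Theorem~\ref{thm:upper} with $q=\min(k,\lfloor\log_2(k/\epsilon)\rfloor)$. The memory is $O(\log(k/\epsilon))$ bits, that is, at most $c_0$ words for a universal $c_0$. Given $a,C_*,k_0,\epsilon_0$, let $B=2a+2$, let $\epsilon_1\le\min(\epsilon_0,1/e)$ be small, and take $(k,\epsilon)\in\mathcal S$ with $\epsilon\le\epsilon_1$ and $\log k>(\log\frac1\epsilon)^B$. For small $\epsilon_1$ this forces $k\ge k_0$. Since $\log\frac1\epsilon\ge1$, we have $\log k>\log\frac1\epsilon$, so $1/\epsilon<k$. Also $\log_2(k/\epsilon)\ge\log_2k+1$, so $q\ge\log k$. Therefore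 $\log^2(2q)/q\le Cq^{-1/2}\le C(\log k)^{-1/2}$ and $\log^3(2q/\epsilon)/k\le\log^3(2k^2)/k\le C(\log k)^{-1/2}$, and
$$\frac{n\epsilon^2}k\le C\Big[\frac{\log^2(2q)}q+\epsilon+\frac{\log^3(2q/\epsilon)}k\Big]\le C\big[(\log k)^{-1/2}+\epsilon\big]\le C_a\big(\log\tfrac1\epsilon\big)^{-a-1},$$
with $C_a$ depending only on $a$. The right side is below $1/(C_*\log^a(1/\epsilon))$ once $\log\frac1{\epsilon_1}>C_aC_*$. The set of all pairs satisfies the hypothesis on $\mathcal S$, so the conjecture fails.

(ii) Let $\epsilon\le1/e$. If $n>k/\epsilon^2$ there is nothing to prove for $C_*\ge1$. Otherwise a sample counter, if needed, costs $O(\log(k/\epsilon))$ bits, so the algorithm has $m\le Cc\log(k/\epsilon)\le2Cc(\log\frac1\epsilon)^A$ bits. Moreover $\log(8+k/m)\le\log9+\log k\le C(\log\frac1\epsilon)^A$. Thus $m\log^2(8+k/m)\le Cc(\log\frac1\epsilon)^{3A}$, the hypotheses of Theorem~\ref{thm:lower} hold for $\epsilon\le\epsilon_0(c,A)$, and its conclusion is the claim.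
\end{proof}

\begin{corollary}[memory--sample trade-off]\label{cor:trade}
There is a universal $C_0$ with the following property. If the hypotheses of Theorem~\ref{thm:lower} hold, $C_0\log(k/\epsilon)\le m\le\min(1/\epsilon,k)$ and $k\ge m\log^3(2m/\epsilon)$, then the optimal sample complexity with $m$ bits lies between $\frac k{m\epsilon^2}\cdot\frac1{C\log^2k}$ and $\frac k{m\epsilon^2}\cdot C\log^2k$.
\end{corollary}

\begin{proof}
The lower bound is Theorem~\ref{thm:lower} with $\log(8+k/m)\le C\log k$. For the upper bound take $q=\lfloor m/2\rfloor$ in Theorem~\ref{thm:upper}; for $C_0$ large, $q\ge m/4$, $q\ge 1$ and the memory is at most $m$ bits. The first term is at most $Ck\log^2k/(m\epsilon^2)$ because $2q\le m\le k$; the second and third are at most $k/(m\epsilon^2)$ because $m\le1/\epsilon$ and $k\ge m\log^3(2m/\epsilon)$.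
\end{proof}

\section{The bitmap algorithm}\label{sec:alg}

We prove Theorem~\ref{thm:upper} by cutting the series \eqref{eq:series} into dyadic blocks and estimating each block without bias. Since $p(1-p)^l\le pe^{-pl}\le1/(el)$,
\begin{equation}\label{eq:pi}
\pi_l\le\min\big(1,k/(el)\big).
\end{equation}
Let $l_0=\lceil k/q\rceil\le 2k/q$, and for integers $j$ put
$$l_j=2^jl_0,\qquad\Lambda_j=\{l\in\mathbb N:\ l_{j-1}<l\le l_j\},\qquad\Pi_j=\sum_{l\in\Lambda_j}\frac{\pi_l}l .$$
Let $J=\lceil\log_2(4k/(\epsilon l_0))\rceil$, so that $4k/\epsilon\le l_J<8k/\epsilon$ and $J\le1+\log_2(4q/\epsilon)$. The blocks with $-\log_2l_0\le j\le J$ partition $\{1,\dots,l_J\}$, and by \eqref{eq:pi} the discarded tail is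
\begin{equation}\label{eq:tail}
\sum_{l>l_J}\frac{\pi_l}l\le\frac ke\sum_{l>l_J}\frac1{l^2}\le\frac k{e\,l_J}\le\frac\epsilon{4e}\le\frac\epsilon8 .
\end{equation}
The threshold $l_0\approx k/q$ is the number of samples that we can afford per observation of constant variance. Blocks below it are handled by watching one symbol, blocks above it by the bitmap.

\subsection{Short blocks}

Let $-\log_2l_0\le j\le0$, so $l_j\ge1$. In one \emph{round}, read a sample $X$, then $\lfloor l_j\rfloor$ further samples, and set
$$D=\sum_{l\in\Lambda_j}\frac1l\,\mathbf 1[X\text{ is not among the first $l$ further samples}].$$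
Then $\mathbb ED=\Pi_j$. The block has fewer than $l_j/2+1$ elements, each larger than $l_j/2$, so $0\le D\le1+2/l_j\le3$. Average $N_j=\lceil400(|j|+1)^2/\epsilon^2\rceil$ independent rounds and sum over $j$. The variance of the sum is at most $\sum_j9/N_j\le\frac{9\pi^2}6\cdot\frac{\epsilon^2}{400}\le\frac{15\epsilon^2}{400}$. The number of samples is at most $\sum_j2l_jN_j\le\frac{1600\,l_0}{\epsilon^2}\sum_{i\ge0}(i+1)^22^{-i}\le\frac{Ck}{q\epsilon^2}$.

\subsection{Long blocks}

For a long block we read \eqref{eq:series} differently. If $T_i$ is the position of the first occurrence of the symbol $i$ in a fresh stretch of the stream, then $P(T_i=l+1)=p_i(1-p_i)^l$. So $\pi_l$ is the probability that the sample at position $l+1$ is new. Recognizing all new samples takes $k$ bits; recognizing those in a random set of $q$ symbols takes $q$ bits.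

Let $k'\in[k,2k]$ be prime (Bertrand's postulate) and view $[k]$ as a subset of $\mathbb Z_{k'}$. Let $1\le j\le J$ and $\kappa_j=k/l_j$. In one \emph{round} at level $j$, draw $\xi\in\{1,\dots,k'-1\}$ and $\zeta\in\mathbb Z_{k'}$ uniformly and let $Q=\{i\in\mathbb Z_{k'}:(\xi i+\zeta\bmod k')<q\}$. Read $l_j+1$ samples, keeping a bitmap of $q$ bits, indexed by $\xi i+\zeta\bmod k'$, that records which elements of $Q$ have been seen. With $T_i=\infty$ if $i$ does not occur and $g_j(T)=\frac1{T-1}\mathbf 1[T-1\in\Lambda_j]$, the round outputs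
$$Y=\frac{k'}q\sum_{i\in Q}g_j(T_i).$$
This is computed online: a term is added exactly when a bit of the bitmap is set.

We recall the Efron--Stein inequality: if $\Gamma$ is a function of independent variables $X_1,\dots,X_N$, and $\Gamma^{(i)}$ is its value when $X_i$ is replaced by an independent copy, then $\operatorname{Var}\Gamma\le\frac12\sum_i\mathbb E(\Gamma-\Gamma^{(i)})^2$.

\begin{lemma}\label{lem:round}
$\mathbb EY=\Pi_j$ and $\operatorname{Var}Y\le V_j:=\dfrac{4\kappa_j}q\min(1,2\kappa_j)+\dfrac{16\kappa_j}k$.
\end{lemma}

\begin{proof}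
For $i\ne i'$, the map $(\xi,\zeta)\mapsto(\xi i+\zeta,\xi i'+\zeta)$ is a bijection onto the ordered pairs of distinct elements of $\mathbb Z_{k'}$. Hence $P(i\in Q)=q/k'$ and $P(i,i'\in Q)=\frac{q(q-1)}{k'(k'-1)}\le(q/k')^2$. Let $\Gamma=\sum_ig_j(T_i)$. Since $Q$ is independent of the samples, $\mathbb EY=\mathbb E\Gamma=\sum_i\sum_{l\in\Lambda_j}p_i(1-p_i)^l/l=\Pi_j$, and since $g_j\ge0$,
$$\mathbb EY^2\le\frac{k'}q\sum_i\mathbb Eg_j(T_i)^2+\sum_{i\ne i'}\mathbb E\,g_j(T_i)g_j(T_{i'})\le\frac{k'}q\sum_i\mathbb Eg_j(T_i)^2+\mathbb E\Gamma^2 .$$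
Subtracting $(\mathbb EY)^2=(\mathbb E\Gamma)^2$ leaves the first sum, which is the noise of subsampling, plus $\operatorname{Var}\Gamma$, which is the noise of the stream.

We have $0\le g_j\le1/l_{j-1}=2/l_j$. As $|\Lambda_j|=l_{j-1}$, \eqref{eq:pi} gives $\Pi_j\le\max_{l\in\Lambda_j}\pi_l\le\min(1,2\kappa_j)$. So the first sum is at most $\frac{2k}q\cdot\frac2{l_j}\Pi_j\le\frac{4\kappa_j}q\min(1,2\kappa_j)$. Replacing one sample changes $T_i$ only for the old and the new symbol, so it changes $\Gamma$ by at most $4/l_j$. By Efron--Stein, $\operatorname{Var}\Gamma\le\frac12(l_j+1)\frac{16}{l_j^2}\le\frac{16}{l_j}=\frac{16\kappa_j}k$.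
\end{proof}

The gain is visible on a single block. If $l_j=k$, a round costs $k+1$ samples, as it would when watching one symbol, but its variance is at most $4/q+16/k\le20/q$ instead of a constant. In general the product of length and variance is
\begin{equation}\label{eq:lV}
l_jV_j=\frac{4k}q\min(1,2\kappa_j)+16 ,
\end{equation}
so the levels with $l_j\le2k$ are all equally expensive, and beyond them the main term decays geometrically. We distribute the variance budget accordingly. Let $j_*$ be the number of $j\in[1,J]$ with $\kappa_j\ge\frac12$. These are $j=1,\dots,j_*$; we have $j_*\ge1$ because $l_0\le k$, and $j_*\le\log_2(2q)$ because $\kappa_j\le q2^{-j}$. Also $\kappa_{j_*+s}<2^{-s}$ for $s\ge1$. Put $w_j=\frac1{2j_*}$ for $j\le j_*$ and $w_{j_*+s}=\frac1{4s^2}$, so that $\sum_jw_j\le\frac12+\frac{\pi^2}{24}\le1$. Average $N_j=\lceil400V_j/(w_j\epsilon^2)\rceil$ independent rounds at level $j$ and sum over $j$. The variance is at most $\sum_jw_j\epsilon^2/400\le\epsilon^2/400$, and the number of samples is at most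
$$2\sum_jl_jN_j\le2\sum_jl_j+\frac{800}{\epsilon^2}\sum_j\frac{l_jV_j}{w_j}.$$
The first sum, the price of at least one round per level, is at most $2l_J\le16k/\epsilon$. By \eqref{eq:lV},
$$\sum_j\frac{l_jV_j}{w_j}\le\frac{4k}q\Big[2j_*^2+\sum_{s\ge1}4s^22^{1-s}\Big]+16\big[2j_*^2+4J^3\big]\le C\frac kq\log^2(2q)+C\log^3(2q/\epsilon),$$
where we used $\log(2q)\ge\log2$ and $2q/\epsilon\ge4$ to absorb constants.

\subsection{Accuracy and memory}

The sum of all averages has mean within $\epsilon/8$ of $H$ by \eqref{eq:tail}, and variance at most $16\epsilon^2/400=\epsilon^2/25$. By Chebyshev's inequality it deviates from its mean by more than $\epsilon/2$ with probability at most $4/25<1/3$. The total number $n$ of samples is deterministic and obeys the bound of the theorem; in particular $n\le\mathrm{poly}(k/\epsilon)$. The algorithm keeps one accumulator, to which it adds the terms $\frac1{N_jl}$ (short blocks) and $\frac{k'}{qN_jl}$ (long blocks), at most one per sample, each rounded to a multiple of $\delta=\epsilon/(8n)$. The total rounding error is at most $\epsilon/8$, so the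 total error is at most $\frac\epsilon8+\frac\epsilon2+\frac\epsilon8<\epsilon$ with probability at least $21/25$. Each term is at most $2k$, so the accumulator takes $\mathrm{poly}(k/\epsilon)$ values. It needs $O(\log(k/\epsilon))$ bits, as do the counters, the symbol $X$ with a flag ``seen'', and $\xi,\zeta$; the bitmap needs $q$ bits. This proves Theorem~\ref{thm:upper}.

\section{A hard family and its Fisher information}\label{sec:family}

\subsection{The family}

We want distributions whose entropy can only be learned from repeated symbols. Let $K=\lfloor k/2\rfloor\ge k/3$. For $x\in\{\pm1\}^K$ and $t\in[1,2]$ let $\beta_t=e^{-t}/4$, and let $D_{x,t}$ be the distribution on $[K]\times\{\pm1\}$, viewed as a subset of the alphabet, with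
$$D_{x,t}(j,s)=\frac{1+sx_j\beta_t}{2K}.$$
A sample consists of a uniform \emph{label} $j$ and a \emph{sign} $s$ with mean $x_j\beta_t$. If $x$ is uniformly random, samples with distinct labels have independent uniform signs and say nothing about $t$, while two signs with the same label have $\mathbb E[ss']=\beta_t^2$. The entropy $H_t=\log K+h_2(\frac{1+\beta_t}2)$, with $h_2(p)=-p\log p-(1-p)\log(1-p)$, does not depend on $x$. From $h_2'(p)=\log\frac{1-p}p$ and $\partial_t\beta_t=-\beta_t$,
$$\frac{dH_t}{dt}=\beta_t\cdot\frac12\log\frac{1+\beta_t}{1-\beta_t}\ge\beta_t^2\ge c_2:=\frac{e^{-4}}{16}.$$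
Assume $\epsilon\le c_2/3$ and let $t_0=1$, $t_1=1+3\epsilon/c_2\le2$. Then $H_{t_1}-H_{t_0}\ge3\epsilon$.

\subsection{Poissonization}

Fix an $m$-bit algorithm that solves the task with $n$ samples. We have $n\ge1$, since an output that ignores the stream cannot be within $\epsilon$ of both $H_{t_0}$ and $H_{t_1}$ with probability $2/3$ each. Put $n'=\max(n,10)\le10n$. We retain one bit of the output: when the algorithm halts, it enters an absorbing state \emph{near} if $|\hat H-H_{t_0}|\le\epsilon$ and an absorbing state \emph{far} otherwise. The state space $\mathcal M$ then has at most $2^m+2\le2^{m+1}$ elements, and we put $\mu=\max(1,\log|\mathcal M|)\le2m$.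

To make the labels independent of one another we run the stream in continuous time. Let $\nu=\lceil2n'/K\rceil$. On $[0,\nu K]$ each label $j\in[K]$ has an independent Poisson process of arrivals of rate $1/K$. At the $i$-th arrival overall, with label $j_i$, a fresh sign $s_i$ with mean $x_{j_i}\beta_t$ is drawn and $(j_i,s_i)$ is fed to the algorithm. By the superposition property, the arrivals form a Poisson process of rate $1$ whose labels are independent, uniform and independent of the times; so the algorithm sees independent samples of $D_{x,t}$. Their number $N$ is Poisson with mean $\nu K\ge2n'$, and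
$$P(N<n')\le2^{n'}\mathbb E\,2^{-N}=2^{n'}e^{-\nu K/2}\le(2/e)^{n'}\le(2/e)^{10}<0.05 .$$
Let $M_{\rm fin}$ be the state at time $\nu K$ and $P_t(\cdot\mid x)$ its law. The state \emph{near} has probability at least $\frac23-0.05$ under $t_0$, and at most $\frac13$ under $t_1$, because there it implies an error of at least $2\epsilon$. With $\mathrm{TV}(P,P')=\frac12\sum_M|P(M)-P'(M)|\ge|P(M_0)-P'(M_0)|$ we obtain, for every $x$,
\begin{equation}\label{eq:tv}
\mathrm{TV}\big(P_{t_0}(\cdot\mid x),P_{t_1}(\cdot\mid x)\big)\ge0.28 .
\end{equation}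

\subsection{Reduction to Fisher information}

From now on $x$ is uniform on $\{\pm1\}^K$, independent of the arrival processes. The \emph{score} of the $i$-th arrival is the logarithmic derivative of its likelihood,
$$\psi_i=\partial_t\log(1+s_ix_{j_i}\beta_t)=\frac{-s_ix_{j_i}\beta_t}{1+s_ix_{j_i}\beta_t}.$$
Given $x$ and the arrival processes, the $\psi_i$ are independent, $|\psi_i|\le1$, and $\mathbb E\psi_i=\sum_{s=\pm1}\frac12(-sx_{j_i}\beta_t)=0$. Let $\Psi=\sum_{i\le N}\psi_i$; then $\mathbb E\Psi^2\le\mathbb EN<\infty$. Given the labels $j_1,\dots,j_N$, the probability of $M_{\rm fin}=M$ is a finite sum over sign sequences of $\prod_i\frac12(1+s_ix_{j_i}\beta_t)$ times a factor free of $t$. Its $t$-derivative is the conditional expectation of $\mathbf 1[M_{\rm fin}=M]\Psi$, which is at most $N$ in absolute value. Since $\mathbb EN<\infty$ we may differentiate under the average over labels: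
$$\partial_tP_t(M\mid x)=\mathbb E\big[\mathbf 1[M_{\rm fin}=M]\,\Psi\mid x\big].$$
Let $\varphi=\mathbb E[\Psi\mid M_{\rm fin},x]$, so that $\partial_tP_t(M\mid x)=P_t(M\mid x)\varphi(M,x)$, and let
$$\Phi(t)=\mathbb E\varphi^2=\mathbb E[\varphi\Psi].$$
This is the Fisher information about $t$ that the final state carries for an observer who knows $x$, averaged over $x$. Integrating in $t$ and using Cauchy--Schwarz,
\begin{equation}\label{eq:fisher}
\mathbb E_x\mathrm{TV}\big(P_{t_0}(\cdot\mid x),P_{t_1}(\cdot\mid x)\big)\le\frac12\int_{t_0}^{t_1}\mathbb E|\varphi|\,dt\le\frac{3\epsilon}{2c_2}\sup_{t\in[1,2]}\sqrt{\Phi(t)} .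
\end{equation}

\begin{proposition}\label{prop:fisher}
For all $t\in[1,2]$, $\ \Phi(t)\le C\,\nu\mu\log^2(8+K/\mu)$.
\end{proposition}

So each of the $\nu$ epochs of length $K$ contributes about $\mu$, the size of the memory, and not $K$, the number of samples read.

\begin{proof}[Proposition~\ref{prop:fisher} implies Theorem~\ref{thm:lower}]
By \eqref{eq:tv}, \eqref{eq:fisher} and the proposition, $\epsilon^2\nu\mu\log^2(8+K/\mu)\ge c_3$ for a universal $c_3>0$. The function $y\mapsto y\log^2(8+K/y)$ is increasing: with $\Lambda=\log(8+K/y)\ge\log8>2$, its derivative is $\Lambda^2-2\Lambda\frac{K/y}{8+K/y}\ge\Lambda(\Lambda-2)>0$. Hence $\mu\log^2(8+K/\mu)\le2m\log^2(8+k/m)$, and with $\nu\le2n'/K+1$,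
$$2\epsilon^2m\log^2(8+k/m)\,\Big(\frac{2n'}K+1\Big)\ge c_3 .$$
The proposition does not resolve times shorter than one epoch, and this is where the hypothesis on $m$ enters: if $\epsilon^2m\log^2(8+k/m)\le c_3/4$, the term $+1$ contributes at most $c_3/2$. Then $n'\ge c_3K/(8\epsilon^2m\log^2(8+k/m))$, and $n\ge n'/10$, $K\ge k/3$ give the theorem with $c_1=\min(c_2/3,c_3/240)$.
\end{proof}

\begin{remark}[the average over $x$ is essential]\label{rem:known}
An algorithm designed for one particular $x$ loses no information. The score $\psi_i$ depends only on the product $s_ix_{j_i}$, so after $n$ samples the total score is a function of the counter $\sum_is_ix_{j_i}$, which has at most $2n+1$ values. The Fisher information of this counter is $n\,\mathbb E\psi_1^2=n\beta_t^2/(1-\beta_t^2)$. The proof of Proposition~\ref{prop:fisher} must therefore use that a small memory knows little about a random $x$.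
\end{remark}

\section{What a small memory can learn}\label{sec:tools}

From here on $t\in[1,2]$ is fixed.

\subsection{Many independent variables, one small state}

\begin{lemma}\label{lem:info}
Let $b_1,\dots,b_N\in[-1,1]$ be independent with mean $0$, and let $M$ be a random element of $\mathcal M$ jointly distributed with them. Then $\mathbb E\sum_j\mathbb E[b_j\mid M]^2\le2H(M)\le2\mu$, where $H(M)$ is the entropy of $M$. If the assumptions hold conditionally on a further variable $\mathcal C$, then $\mathbb E\sum_j\mathbb E[b_j\mid M,\mathcal C]^2\le2\mu$.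
\end{lemma}

\begin{proof}
Fix $M_0$ with $p=P(M=M_0)>0$ and let $\lambda_j=\mathbb E[b_j\mid M=M_0]$. Hoeffding's lemma states that $\mathbb Ee^{\lambda b}\le e^{\lambda^2/2}$ for a mean-zero variable $b\in[-1,1]$. With Jensen's inequality and independence,
$$e^{|\lambda|^2}=e^{\mathbb E[\langle\lambda,b\rangle\mid M=M_0]}\le\mathbb E\big[e^{\langle\lambda,b\rangle}\mid M=M_0\big]\le\frac1p\,\mathbb Ee^{\langle\lambda,b\rangle}\le\frac1p\,e^{|\lambda|^2/2}.$$
So $|\lambda|^2\le2\log\frac1p$. Average over $M_0$ and use $H(M)\le\log|\mathcal M|$. For the last statement apply this to the conditional law given $\mathcal C$.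
\end{proof}

\subsection{Single arrivals}

Let $I\subset[0,\nu K]$ be an interval and $M_{\rm in},M_{\rm out}$ the states at its two ends. A label $j$, and its arrival, is \emph{single in $I$} if $j$ has exactly one arrival in $I$. Let $\Psi_j^I=\psi_i$ if $j$ is single in $I$ with arrival $i$, and $\Psi_j^I=0$ otherwise. Put
$$U_I=\sum_j\Psi_j^I,\qquad\bar U_I=\mathbb E[U_I\mid M_{\rm in},M_{\rm out},x].$$
Lemma~\ref{lem:info} bounds the sum of the squares of $d_j=\mathbb E[\Psi^I_j\mid M_{\rm in},M_{\rm out},x]$ by $2\mu$ in expectation. But $\bar U_I=\sum_jd_j$, and nothing in that lemma prevents the $d_j$ from all having the same sign, in which case $\bar U_I^2$ may be as large as $K\sum_jd_j^2$. Such a coherent sum is what the counter of Remark~\ref{rem:known} produces. The heart of the lower bound is that it cannot occur when $x$ is unknown.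

\begin{lemma}[coherent sums]\label{lem:coherent}
For every interval $I$, $\ \mathbb E\bar U_I^2\le15\mu$.
\end{lemma}

\begin{example}[one pass over the labels, no prior knowledge]\label{ex:fourier}
Suppose each label arrives exactly once, in a fixed order, and the algorithm starts in a fixed state. Let $f_M(s)\in[0,1]$ be the probability of ending in $M$ when the signs are $s\in\{\pm1\}^K$, and expand $f_M(s)=\sum_{B\subseteq[K]}\hat f_M(B)\prod_{j\in B}s_j$. Writing $\beta=\beta_t$,
$$P_t(M\mid x)=\sum_B\beta^{|B|}\hat f_M(B)\prod_{j\in B}x_j,\qquad\partial_tP_t(M\mid x)=-\sum_B|B|\beta^{|B|}\hat f_M(B)\prod_{j\in B}x_j .$$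
Since $d\beta^{d-1}\le d2^{1-d}\le1$ for $d\ge 1$, Parseval's identity gives $\mathbb E_x(\partial_tP_t(M\mid x))^2\le\beta^2\|f_M\|^2$, where $\|f_M\|^2=2^{-K}\sum_sf_M(s)^2$. As $\sum_M\|f_M\|^2\le2^{-K}\sum_s\sum_Mf_M(s)=1$,
$$\mathbb E_x\sum_M|\partial_tP_t(M\mid x)|\le\beta\sum_M\|f_M\|\le\beta\sqrt{|\mathcal M|}.$$
For a one-bit memory this is the phenomenon in full: $K$ samples move the law of the state at a rate that does not grow with $K$. Two ingredients were used. The map $f_M\mapsto P_t(M\mid\cdot)$ is a smoothing semigroup whose generator is the $t$-derivative, and $\beta$ stays away from $1$. The second cannot be dropped: for the parity $M=s_1\cdots s_d$ we have $P_t(M\mid x)=\frac12(1+M\beta^dx_1\cdots x_d)$, with Fisher information $d^2\beta^{2d}/(1-\beta^{2d})$, and for $\beta=1-1/d$, $d\ge2$, this is at least $d^2/16$.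
\end{example}

The example falls short of Lemma~\ref{lem:coherent} in three ways: the bound $\sqrt{|\mathcal M|}$ is exponential in the memory, it is not a second-moment bound for the score (which we need in order to add intervals orthogonally), and the algorithm has no prior knowledge of $x$. To repair this one works with $\log P_t(M\mid\cdot)$, and this calls for a chain rule, which discrete derivatives on the cube lack. We therefore route the channel $x_j\to s$ through a circle, on which the semigroup is the heat flow.

\section{Coherent sums: proof of Lemma~\ref{lem:coherent}}\label{sec:coherent}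

\subsection{Lifting to a torus}

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$ with the uniform probability measure $dz$. For $\tau\in[0,\frac12]$ and $r=t-\tau\in[\frac12,2]$ define a density on $\mathbb T$ and a law on $\{\pm1\}$ by
$$\rho_\tau(z\mid x_j)=1+\tfrac12x_je^{-\tau}\cos z,\qquad\chi_r(s\mid z)=\tfrac12\big(1+se^{-r}\cos z\big).$$
Since $\cos''=-\cos$, both solve heat equations: $\partial_\tau\rho_\tau=\partial_z^2\rho_\tau$ and $\partial_r\chi_r=\partial_z^2\chi_r$. Since $\int\cos z\,dz=0$ and $\int\cos^2z\,dz=\frac12$,
\begin{equation}\label{eq:factor}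
\int\rho_\tau(z\mid x_j)\,\chi_{t-\tau}(s\mid z)\,dz=\tfrac12\big(1+sx_j\beta_t\big).
\end{equation}
So a sign can be produced by drawing first $z\sim\rho_\tau(\cdot\mid x_j)$ and then $s\sim\chi_{t-\tau}(\cdot\mid z)$. The parameter $\tau$ says how the noise is split between the two steps. It is free, and we shall average over it at the end. Both functions have the shape $1+\gamma\cos z$ with $\gamma^2\le\frac12$, for which
\begin{equation}\label{eq:elem}
\vartheta(z)=\partial_z\log(1+\gamma\cos z)=\frac{-\gamma\sin z}{1+\gamma\cos z}\quad\text{satisfies}\quad|\vartheta|\le1,\qquad\vartheta'\ge-1 .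
\end{equation}
Indeed $(1+\gamma\cos z)^2-\gamma^2\sin^2z=\frac12-\gamma^2+\frac12(1+2\gamma\cos z)^2\ge0$; and with $y=1+\gamma\cos z$ we have $-\vartheta'=\frac{\gamma\cos z+\gamma^2}{y^2}=\frac{y-(1-\gamma^2)}{y^2}\le\frac1{4(1-\gamma^2)}\le1$. This is where the distance of the noise parameters from $1$ is used.

Let $\omega$ be the sequence of labels that arrive in $I$, let $\mathcal A$ be the set of single labels, which $\omega$ determines, let $s_{\mathcal A}=(s_j)_{j\in\mathcal A}$ be their signs, and let $s_{\rm ns}$ be the signs of the other arrivals in $I$. Put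
$$\mathcal G=(M_{\rm in},\ \omega,\ x_{\mathcal A^c},\ s_{\rm ns}),$$
a discrete variable whose joint law with $x$ does not involve $\tau$. Given all the data of the process, draw independent $z_j$, $j\in\mathcal A$, with density proportional to $\rho_\tau(z\mid x_j)\chi_r(s_j\mid z)$. Given $(\mathcal G,x_{\mathcal A})$ the signs $s_j$, $j\in\mathcal A$, are independent with law $\frac12(1+sx_j\beta_t)$, so by \eqref{eq:factor}:
\begin{equation}\label{eq:joint}
\text{given $(\mathcal G,x_{\mathcal A})$, the pairs $(z_j,s_j)$ are independent with law }\rho_\tau(z\mid x_j)\chi_r(s\mid z)\,dz.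
\end{equation}
Let $\psi_j^\tau=\partial_r\log\chi_r(s_j\mid z_j)$ and $U^\tau=\sum_{j\in\mathcal A}\psi^\tau_j$; note $|\psi_j^\tau|\le\frac{e^{-r}}{1-e^{-r}}\le3$. Differentiating \eqref{eq:factor} in $t$ with $\tau$ fixed and dividing by its right side gives $\mathbb E[\psi^\tau_j\mid x_j,s_j]=\Psi_j^I$. Hence the conditional expectation of $U^\tau$ given all the data of the process is $U_I$, and $\bar U_I=\mathbb E[U^\tau\mid M_{\rm in},M_{\rm out},x]$. Conditioning on more can only increase the second moment (Jensen), so
\begin{equation}\label{eq:UF}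
\mathbb E\bar U_I^2\le F_\tau:=\mathbb E\big(\mathbb E[U^\tau\mid M_{\rm out},\mathcal G,x_{\mathcal A},z_{\mathcal A}]\big)^2\le9K^2 .
\end{equation}
We have given the observer the points $z_j$. In exchange $x_{\mathcal A}$ becomes irrelevant to $M_{\rm out}$, and all quantities become smooth functions on $\mathbb T^{\mathcal A}$.

\subsection{Forward and backward heat flows}

Fix a value of $\mathcal G$; if $\mathcal A=\emptyset$ it contributes $0$ to everything below. Let $\nabla,\Delta$ act on $z\in\mathbb T^{\mathcal A}$. The state $M_{\rm out}$ is computed from $M_{\rm in}$, $\omega$, the signs and fresh coins, so given $(\mathcal G,x_{\mathcal A},z_{\mathcal A},s_{\mathcal A}=s)$ it equals $M$ with a probability $f_M(s)$ that depends on neither $x_{\mathcal A}$, $z_{\mathcal A}$ nor $\tau$. Here we use that the labels in $\mathcal A$ are single: $x_j$ acts inside $I$ through one sign only. By \eqref{eq:joint},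
$$P(M_{\rm out}=M\mid\mathcal G,x_{\mathcal A},z_{\mathcal A}=z)=G_M(z):=\sum_{s\in\{\pm1\}^{\mathcal A}}f_M(s)\prod_{j\in\mathcal A}\chi_r(s_j\mid z_j),$$
and the conditional expectation of $U^\tau\mathbf 1[M_{\rm out}=M]$ is $\partial_rG_M=\Delta G_M$. We drop the states with $f_M\equiv0$; for the others $G_M$ is smooth and positive, and $\sum_MG_M=1$. Again by \eqref{eq:joint}, given $\mathcal G$ the vector $z_{\mathcal A}$ has the smooth positive density
$$h(z)=\mathbb E\Big[\prod_{j\in\mathcal A}\rho_\tau(z_j\mid x_j)\ \Big|\ \mathcal G\Big].$$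
As $\tau$ grows, $h$ flows forward and $G_M$ flows backward: $\partial_\tau h=\Delta h$, $\partial_\tau G_M=-\Delta G_M$. Omitting the index $M$, write
$$v=\log G,\quad u=\nabla v,\quad w=|u|^2,\quad\mathsf H=\nabla^2v,\quad S=\frac{\Delta G}G=\Delta v+w,\quad\alpha=\nabla\log h,$$
and for functions $\phi_M(z)$ let $\langle\phi\rangle=\int h\sum_MG_M\phi_M\,dz$, the expectation of $\phi_{M_{\rm out}}(z_{\mathcal A})$ given $\mathcal G$. The inner conditional expectation in \eqref{eq:UF} equals $S$, so $F_\tau=\mathbb E\langle S^2\rangle$.

\subsection{Three estimates}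

The vector $u$ measures what the outgoing state tells about $z$, and $\alpha$ measures what the incoming state knows about it. Let $\theta_j=\partial_{z_j}\log\chi_r(s_j\mid z_j)$. For fixed $z$, under $s\sim\prod_j\chi_r(\cdot\mid z_j)$ the $\theta_j$ are independent, have mean $\partial_{z_j}\sum_s\chi_r(s\mid z_j)=0$, and satisfy $|\theta_j|\le1$, $\partial_{z_j}\theta_j\ge-1$ by \eqref{eq:elem} with $\gamma^2=e^{-2r}\le e^{-1}$. The relation $\preceq$ is the positive semidefinite order.

\medskip\noindent\textbf{(F1)} \emph{For every $z$: $\sum_MG_M|u|^2\le2\mu$ and $\sum_MG_Muu^T\preceq\mathrm{Id}$.} Differentiating the sum that defines $G_M$ gives $u=\mathbb E[\theta\mid M,z]$. The first bound is Lemma~\ref{lem:info} for $M_{\rm out}$. For the second, Jensen's inequality gives $\sum_MG_M(y\cdot u)^2\le\mathbb E[(y\cdot\theta)^2\mid z]=\sum_jy_j^2\,\mathbb E[\theta_j^2\mid z]\le|y|^2$ for every vector $y$.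

\medskip\noindent\textbf{(F2)} \emph{$\mathsf H\succeq-\mathrm{Id}$ and $\sum_MG_M\mathsf H\preceq0$.} Differentiating twice gives $\nabla^2G_M/G_M=\mathbb E[\theta\theta^T+\mathrm{diag}(\partial_{z_j}\theta_j)\mid M,z]$. Since $\mathsf H=\nabla^2G/G-uu^T$, it is the sum of the covariance matrix of $\theta$ given $(M,z)$ and a diagonal matrix with entries at least $-1$. Since $\sum_M\nabla^2G_M=0$, we get $\sum_MG_M\mathsf H=-\sum_MG_Muu^T\preceq0$.

\medskip\noindent\textbf{(F3)} \emph{$\mathbb E\langle|\alpha|^2\rangle\le2\mu$.} Let $b_j=\partial_{z_j}\log\rho_\tau(z_j\mid x_j)$; then $|b_j|\le1$ by \eqref{eq:elem} with $\gamma^2\le\frac14$. By Bayes' rule, the law of $x_{\mathcal A}$ given $(\mathcal G,z)$ is its law given $\mathcal G$ reweighted by $\prod_j\rho_\tau(z_j\mid x_j)/h(z)$, so $\alpha_j=\partial_{z_j}h/h=\mathbb E[b_j\mid\mathcal G,z_{\mathcal A}]$. Now condition only on $\mathcal C=(\omega,x_{\mathcal A^c},s_{\rm ns},z_{\mathcal A})$, leaving out $M_{\rm in}$. The sequence $\omega$ is independent of $x$, and the law of $s_{\rm ns}$ given $(x,\omega)$ depends only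 on $(x_{\mathcal A^c},\omega)$; so $x_{\mathcal A}$ is uniform given $(\omega,x_{\mathcal A^c},s_{\rm ns})$. Given also $z_{\mathcal A}$, the $x_j$, $j\in\mathcal A$, are independent with probabilities $\frac12\rho_\tau(z_j\mid x_j)$. Thus the $b_j$ are independent given $\mathcal C$, with mean $\frac12\partial_{z_j}\sum_{x_j=\pm1}\rho_\tau(z_j\mid x_j)=0$, and Lemma~\ref{lem:info} for $M_{\rm in}$ gives the claim. This is the only place in the lower bound where the uniform law of $x$ is used.

\subsection{From the squared trace to the Frobenius norm}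

We must bound $\langle S^2\rangle$ with $S=\operatorname{tr}\mathsf H+|u|^2$. Pointwise bounds lose: $(\operatorname{tr}\mathsf H)^2$ can be $|\mathcal A|$ times the squared Frobenius norm $|\mathsf H|^2=\sum_{i,j}\mathsf H_{ij}^2$, and (F1) controls $|u|^2$, not $|u|^4$. On a torus, however, $\int(\Delta v)^2=\int|\nabla^2v|^2$ by two integrations by parts. We prove a weighted version. The tool is Bochner's identity
\begin{equation}\label{eq:bochner}
\tfrac12\Delta w=|\mathsf H|^2+u\cdot\nabla\Delta v,
\end{equation}
which follows from $\partial_j^2(\partial_iv)^2=2(\partial_i\partial_jv)^2+2\,\partial_iv\,\partial_i\partial_j^2v$ by summing over $i,j$.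

All functions are smooth on a compact torus, so there are no boundary terms. For each $M$, using $\nabla G=Gu$ and $\nabla h=h\alpha$,
$$\int hGS^2=\int hS\,\Delta G=-\int\nabla(hS)\cdot\nabla G=-\int hG\,\big[u\cdot\nabla S+S\,\alpha\cdot u\big].$$
By $S=\Delta v+w$ and \eqref{eq:bochner}, $u\cdot\nabla S=\frac12\Delta w-|\mathsf H|^2+u\cdot\nabla w$. Also $\int hG\,\Delta w=-\int hG\,(\alpha+u)\cdot\nabla w$. The terms with $w$ therefore combine to $\frac12(\alpha+u)\cdot\nabla w-u\cdot\nabla w=\frac12(\alpha-u)\cdot\nabla w$, and $\nabla w=2\mathsf Hu$. Summing over $M$,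
\begin{equation}\label{eq:identity}
\langle S^2\rangle=\big\langle|\mathsf H|^2\big\rangle+\big\langle(\alpha-u)^T\mathsf Hu\big\rangle-\big\langle S\,\alpha\cdot u\big\rangle .
\end{equation}
When the algorithm enters $I$ with no knowledge, $\alpha=0$, and \eqref{eq:identity}, (F2) and (F1) give $\langle S^2\rangle\le\langle|\mathsf H|^2\rangle+2\mu$ at once. In general let $\tilde{\mathsf H}=\mathsf H+\mathrm{Id}\succeq0$. From $(u-\frac\alpha2)^T\tilde{\mathsf H}(u-\frac\alpha2)\ge0$ we get $(\alpha-u)^T\tilde{\mathsf H}u\le\frac14\alpha^T\tilde{\mathsf H}\alpha$, hence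
$$(\alpha-u)^T\mathsf Hu\le\tfrac14\alpha^T\tilde{\mathsf H}\alpha-\alpha\cdot u+|u|^2\le\tfrac14\alpha^T\tilde{\mathsf H}\alpha+\tfrac12|\alpha|^2+\tfrac32|u|^2 .$$
The decisive point is that $\alpha$ does not depend on $M$, so the averaged matrix bounds apply: $\sum_MG_M\alpha^T\tilde{\mathsf H}\alpha\le|\alpha|^2$ by (F2), and $\sum_MG_M(\alpha\cdot u)^2\le|\alpha|^2$ by (F1). With $-S\,\alpha\cdot u\le\frac12S^2+\frac12(\alpha\cdot u)^2$, \eqref{eq:identity} yields
$$\tfrac12\langle S^2\rangle\le\langle|\mathsf H|^2\rangle+\big(\tfrac14+\tfrac12+\tfrac12\big)\langle|\alpha|^2\rangle+\tfrac32\langle|u|^2\rangle .$$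
Taking expectations and using (F1) and (F3),
\begin{equation}\label{eq:FE}
F_\tau\le2E_\tau+11\mu,\qquad E_\tau:=\mathbb E\langle|\mathsf H|^2\rangle .
\end{equation}

\subsection{Averaging over $\tau$}

We have no bound on $E_\tau$ for a given $\tau$, but $\langle|\mathsf H|^2\rangle$ is the rate of growth of a bounded quantity. Fix $\mathcal G$ and let $\mathcal W(\tau)=\langle w\rangle\in[0,2\mu]$, by (F1). From $\partial_\tau G=-\Delta G$ we get $\partial_\tau v=-S$ and $\partial_\tau w=-2u\cdot\nabla S$, so
$$\partial_\tau(Gw)=-w\Delta G-2G\,u\cdot\nabla S,\qquad\Delta(Gw)=w\Delta G+2G\,u\cdot\nabla w+G\Delta w .$$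
Using $\partial_\tau h=\Delta h$, two integrations by parts, $\nabla S=\nabla\Delta v+\nabla w$ and \eqref{eq:bochner},
$$\mathcal W'(\tau)=\int h\sum_M\big[\Delta(Gw)+\partial_\tau(Gw)\big]=\big\langle\Delta w-2u\cdot\nabla\Delta v\big\rangle=2\langle|\mathsf H|^2\rangle .$$
Hence $\int_0^{1/2}\langle|\mathsf H|^2\rangle\,d\tau\le\frac12\mathcal W(\frac12)\le\mu$ for each value of $\mathcal G$. The law of $\mathcal G$ does not depend on $\tau$, so $\int_0^{1/2}E_\tau\,d\tau\le\mu$. The left side of \eqref{eq:UF} does not depend on $\tau$ either. Integrating \eqref{eq:UF} and \eqref{eq:FE} over $[0,\frac12]$ gives $\frac12\mathbb E\bar U_I^2\le2\mu+\frac{11}2\mu$, which is Lemma~\ref{lem:coherent}.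

\section{Summing over time scales: proof of Proposition~\ref{prop:fisher}}\label{sec:scales}

Lemma~\ref{lem:coherent} concerns single arrivals, but in an epoch of length $K$ each label arrives a Poisson number of times with mean $1$, and repeated labels do carry information about $t$. An arrival is single in every short enough interval around it. We classify arrivals by the scale at which they become single; at that scale the other arrival of the same label lies in a neighboring interval, and only the memory links the two.

\subsection{The decomposition}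

Let $R=\max(0,\lceil\log_2(K/\mu)\rceil)$. For $0\le\ell\le R$ let $\mathcal I_\ell$ be the partition of $[0,\nu K]$ into $2^\ell\nu$ intervals of length $L_\ell=2^{-\ell}K$; note $L_R\le\mu$. For $\ell\ge1$ each $I\in\mathcal I_\ell$ is the left or right half of a \emph{parent} in $\mathcal I_{\ell-1}$, and the other half is its \emph{sibling} $I^*$. Let
$$V_j^I=\mathbf 1[j\text{ has an arrival in }I^*],\qquad\eta_\ell=\mathbb EV_j^I=1-e^{-2^{-\ell}}\le2^{-\ell}.$$
Consider an arrival of $j$ that is single in its interval of $\mathcal I_R$, and let $\ell$ be the smallest level at which it is single in its interval $I\in\mathcal I_\ell$. If $\ell\ge1$ it is not single in the parent, so $V_j^I=1$. Conversely, if it is single in $I\in\mathcal I_\ell$ and $V_j^I=1$, then it is not single in any ancestor of $I$, so $\ell$ is the smallest level. The arrivals whose smallest level is $\ell\ge1$ thus contribute $\sum_{I\in\mathcal I_\ell}\sum_j\Psi_j^IV_j^I$ to $\Psi$. We center the indicators, $V_j^I=\eta_\ell+(V_j^I-\eta_\ell)$, and obtain the exact identity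
\begin{equation}\label{eq:decomp}
\Psi=\sum_{\ell=0}^R\eta_\ell\sum_{I\in\mathcal I_\ell}U_I+\sum_{\ell=1}^R\sum_{I\in\mathcal I_\ell}\sum_j\Psi_j^I\,(V_j^I-\eta_\ell)+\Psi^{\rm res},
\end{equation}
where $\eta_0:=1$ and $\Psi^{\rm res}$ is the sum of $\psi_i$ over the arrivals that are not single in their interval of $\mathcal I_R$. The centering separates the two difficulties. The first part is a coherent sum, handled by Lemma~\ref{lem:coherent}. In the second part the mean-zero factors $V_j^I-\eta_\ell$ destroy coherence, and Lemma~\ref{lem:info} suffices. We bound $\mathbb E[\varphi\,\cdot\,]$ of each part.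

\subsection{Independence, the Markov property and orthogonality}

Let $M(\sigma)$ be the state at time $\sigma$ and $\mathcal F_\sigma$ the $\sigma$-field generated by $x$, the initial state, and the arrivals, signs and coins up to time $\sigma$. Given $x$, the data in disjoint time intervals are independent. Three consequences are used.

\emph{(P1)} Given $\mathcal F_{\mathrm{start}(I)}$, the variables $\Psi_j^I$, $j\in[K]$, are independent, of mean $0$, bounded by $1$, and for $I\in\mathcal I_\ell$ their second moments are at most $P(j\text{ single in }I)\le2^{-\ell}$. Their conditional law depends only on $x$. The variables $V_j^I$, $j\in[K]$, are independent of each other and of $\mathcal F_{\mathrm{start}(I^*)}$.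

\emph{(P2)} Let $\Xi_-$ be $\mathcal F_\sigma$-measurable, let $\Xi_+$ be a function of $x$, $M(\sigma)$ and the data after $\sigma$, both square integrable, and let $\mathcal C$ be an $\mathcal F_\sigma$-measurable variable that determines $(x,M(\sigma))$. Then $\mathbb E[\Xi_-\Xi_+]=\mathbb E\big[\mathbb E[\Xi_-\mid\mathcal C]\,\Xi_+\big]$. Indeed $\mathbb E[\Xi_+\mid\mathcal F_\sigma]=g(x,M(\sigma))$ for some $g$, and both sides equal $\mathbb E\big[\mathbb E[\Xi_-\mid\mathcal C]\,g\big]$. Note that $\varphi$ is a function of $(x,M_{\rm fin})$, hence of $x$, $M(\sigma)$ and the data after $\sigma$.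

\emph{(P3)} If $Z_1,\dots,Z_N$ are square integrable and there are times $\sigma_i$ such that $\mathbb E[Z_i\mid\mathcal F_{\sigma_i}]=0$ and $Z_{i'}$ is $\mathcal F_{\sigma_i}$-measurable for $i'<i$, then the $Z_i$ are orthogonal, and by Cauchy--Schwarz $|\mathbb E[\varphi\sum_iZ_i]|\le\sqrt{\Phi(t)}\,(\sum_i\mathbb EZ_i^2)^{1/2}$.

\subsection{The four contributions}

\noindent\textbf{(a) Coherent parts.} By (P2) at $\sigma=\mathrm{end}(I)$ with $\mathcal C=(x,M_{\rm in},M_{\rm out})$, $\mathbb E[\varphi U_I]=\mathbb E[\varphi\bar U_I]$. The variable $\bar U_I$ is $\mathcal F_{\mathrm{end}(I)}$-measurable. It is also a function of $x$, $M_{\rm in}$ and the data in $I$, so $\mathbb E[\bar U_I\mid\mathcal F_{\mathrm{start}(I)}]=\mathbb E[\bar U_I\mid x,M_{\rm in}]=\mathbb E[U_I\mid x,M_{\rm in}]=0$ by (P1). By (P3) and Lemma~\ref{lem:coherent}, level $\ell$ contributes at most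
$$\sqrt{\Phi(t)}\;\eta_\ell\sqrt{2^\ell\nu\cdot15\mu}\le\sqrt{\Phi(t)}\;2^{-\ell/2}\sqrt{15\,\nu\mu}.$$
Since $\sqrt{15}\sum_{\ell\ge0}2^{-\ell/2}<14$, all levels together contribute at most $14\sqrt{\Phi(t)\,\nu\mu}$.

\medskip\noindent\textbf{(b) Right halves.} Let $I\in\mathcal I_\ell$ have its sibling in the past. What limits the algorithm is its memory of which labels came in $I^*$. Let $\hat V_j=\mathbb E[V_j^I\mid x,M_{\rm in}]$. By (P2) at $\sigma=\mathrm{start}(I)$ with $\Xi_-=V_j^I-\eta_\ell$, $\Xi_+=\varphi\Psi_j^I$ and $\mathcal C=(x,M_{\rm in})$, we may replace $\sum_j\Psi_j^I(V_j^I-\eta_\ell)$ by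
$$Z_I=\sum_j\Psi_j^I(\hat V_j-\eta_\ell).$$
It is $\mathcal F_{\mathrm{end}(I)}$-measurable, and by (P1) $\mathbb E[Z_I\mid\mathcal F_{\mathrm{start}(I)}]=0$ and $\mathbb EZ_I^2\le2^{-\ell}\,\mathbb E\sum_j(\hat V_j-\eta_\ell)^2\le2^{-\ell}\cdot2\mu$. The last step is Lemma~\ref{lem:info}, given $x$, for $b_j=V_j^I-\eta_\ell$ and $M_{\rm in}$. There are $2^{\ell-1}\nu$ right halves, so by (P3) level $\ell$ contributes at most $\sqrt{\Phi(t)\,\nu\mu}$.

\medskip\noindent\textbf{(c) Left halves.} Let $I\in\mathcal I_\ell$ have its sibling in the future. What limits the algorithm is its memory of the individual signs in $I$. Let $d_j=\mathbb E[\Psi_j^I\mid x,M_{\rm in},M_{\rm out}]$. By (P2) at $\sigma=\mathrm{end}(I)$ with $\Xi_-=\Psi_j^I$, $\Xi_+=\varphi\,(V_j^I-\eta_\ell)$ and $\mathcal C=(x,M_{\rm in},M_{\rm out})$, we may replace $\sum_j\Psi_j^I(V_j^I-\eta_\ell)$ by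
$$Z_I=\sum_jd_j\,(V_j^I-\eta_\ell).$$
Since $\mathrm{end}(I)=\mathrm{start}(I^*)$, (P1) gives $\mathbb E[Z_I\mid\mathcal F_{\mathrm{end}(I)}]=0$ and $\mathbb EZ_I^2=\eta_\ell(1-\eta_\ell)\,\mathbb E\sum_jd_j^2\le2^{-\ell}\cdot2\mu$. The last step is Lemma~\ref{lem:info}, given $(x,M_{\rm in})$, for $b_j=\Psi_j^I$ and $M_{\rm out}$. The variable $Z_I$ is measurable at the end of the parent of $I$, which precedes the end of every later left half of level $\ell$. So (P3) applies with the times $\mathrm{end}(I)$, and level $\ell$ contributes at most $\sqrt{\Phi(t)\,\nu\mu}$.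

\medskip\noindent\textbf{(d) Residual arrivals.} At scales below $\mu$ we do not use the memory bound at all. Which arrivals are residual depends only on the arrival processes, and given these and $x$ the $\psi_i$ are independent, of mean $0$ and bounded by $1$. So $\mathbb E(\Psi^{\rm res})^2$ is at most the expected number of residual arrivals. A Poisson variable $N'$ of mean $\lambda$ has $\mathbb E[N'\mathbf 1_{N'\ge2}]=\lambda(1-e^{-\lambda})\le\lambda^2$. With $\lambda=2^{-R}$, $K$ labels and $2^R\nu$ intervals, the expected number is at most $2^{-R}K\nu=L_R\nu\le\nu\mu$, and the contribution is at most $\sqrt{\Phi(t)\,\nu\mu}$.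

\subsection{Conclusion}

By \eqref{eq:decomp} and (a)--(d), $\Phi(t)=\mathbb E[\varphi\Psi]\le(15+2R)\sqrt{\Phi(t)\,\nu\mu}$. As $\Phi(t)<\infty$ and $R\le1+\log_2(8+K/\mu)$,
$$\Phi(t)\le(15+2R)^2\,\nu\mu\le C\,\nu\mu\log^2(8+K/\mu).$$
This proves Proposition~\ref{prop:fisher}, and with it Theorems~\ref{thm:lower} and~\ref{thm:class}. The factor $\log^2(8+k/m)$ in Theorem~\ref{thm:lower} comes only from (b) and (c), where the bounds for the $R$ scales between $\mu$ and $K$ are equal and are added.

\begin{thebibliography}{9}

\bibitem{Acharya}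
Acharya et al., NeurIPS 2019.

\bibitem{AMNW}
Maryam Aliakbarpour, Andrew McGregor, Jelani Nelson, Erik Waingarten,
\emph{Estimation of Entropy in Constant Space with Improved Sample Complexity},
arXiv:2205.09804 (2022).

\end{thebibliography}
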